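\title{Ramsey numbers of connected copies of a graph: a counterexample and the linear term}

\begin{abstract}
For a graph $H$, let $R(c(nH))$ be the least $N$ such that every red/blue coloring of the edges of $K_N$ contains $n$ vertex-disjoint copies of $H$, all of one color and all inside one connected component of that color. It was conjectured that $R(c(nH))=(\chi(H)-1)(n|H|-1)+n\sigma(H)$ for all large $n$, where $\sigma(H)$ is the smallest size of a color class in a proper coloring of $H$ with $\chi(H)$ colors. We show that this is false. For the octahedron $K_{2,2,2}$ the Ramsey number is at least $14n-1$ for every $n$, while the conjectured value is $14n-2$, and there are complete multipartite graphs for which the error is arbitrarily large. On the other hand, for every graph $H$ the conjectured value is correct up to an additive constant depending only on $H$.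
\end{abstract}

\section{The problem and the results}

Graphs are finite, simple and have at least one vertex. For a graph $G$ we write $|G|$ for its number of vertices and $\chi(G)$ for its chromatic number, and we let $\sigma(G)$ be the smallest size of a color class over all proper colorings of $G$ with $\chi(G)$ colors. Thus $\sigma(G)$ is the least number of vertices that must receive the last color when only $\chi(G)$ colors are available. For $U\subseteq V(G)$, the subgraph induced by $U$ is $G[U]$, and $G-U=G[V(G)\setminus U]$. The disjoint union of $n$ copies of $H$ is denoted by $nH$. Throughout,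
\[
h=|H|,\qquad \chi=\chi(H),\qquad \sigma=\sigma(H).
\]

A \emph{coloring} of $K_N$ assigns red or blue to each edge. A \emph{red copy} of $H$ is a subgraph isomorphic to $H$ all of whose edges are red; pairs that are non-edges of $H$ may have either color. A \emph{red component} is a connected component of the spanning subgraph formed by the red edges. A \emph{connected red $nH$} is a family of $n$ vertex-disjoint red copies of $H$ contained in a single red component. The same terms are used for blue. We let $R(c(nH))$ be the least $N$ such that every coloring of $K_N$ contains a connected red $nH$ or a connected blue $nH$.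

Two remarks on the definition will be used freely. Let $R(K_m)$ denote the Ramsey number, the least $N$ such that every coloring of $K_N$ contains a monochromatic $K_m$. A monochromatic $K_{nh}$ contains a connected $nH$, so $R(c(nH))\le R(K_{nh})$ is finite. And if a coloring of $K_M$ has no connected monochromatic $nH$, then neither has its restriction to fewer vertices, so $R(c(nH))\ge M+1$.

The connectivity requirement is really a restriction on one color only.

\begin{lemma}\label{lem:conn}
In every coloring of $K_N$ one of the two colors has a single component, containing all $N$ vertices.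
\end{lemma}

\begin{proof}
Suppose red has at least two components. Two vertices in different red components are joined by a blue edge, and two vertices in the same red component have a common blue neighbor in another red component.
\end{proof}

This settles the simplest case. If $H$ has no edges, then a connected $nH$ is just a set of $nh$ vertices in one component, so $R(c(nH))=nh$ by Lemma~\ref{lem:conn}. For graphs with edges, the natural way to avoid a connected $nH$ is to cut the red graph into cliques that are too small, and to use so few cliques that the blue graph has too small a chromatic number. This is Burr's construction. Put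
\[
\beta_H(n)=(\chi-1)(nh-1)+n\sigma .
\]

\begin{proposition}[Burr's construction]\label{prop:burr}
For every graph $H$ and every $n\ge1$ we have $R(c(nH))\ge\beta_H(n)$.
\end{proposition}

\begin{proof}
Take disjoint sets $A_1,\dots,A_{\chi-1}$ of size $nh-1$ and $A_\chi$ of size $n\sigma-1$; together they have $\beta_H(n)-1$ vertices. Color the edges inside each set red and all other edges blue. Every red component has fewer than $nh$ vertices. No $A_i$ contains a blue edge, so the intersections of a blue copy of $H$ with $A_1,\dots,A_\chi$ form a proper coloring of $H$ with at most $\chi$ colors. All $\chi$ classes are nonempty by the definition of $\chi$, so the class in $A_\chi$ has at least $\sigma$ vertices. Hence $n$ disjoint blue copies would need $n\sigma$ vertices of $A_\chi$.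
\end{proof}

Connectivity is what makes this coloring work: for $\chi\ge3$ and $n\ge2$ the cliques $A_1$ and $A_2$ together contain $2(n-1)\ge n$ disjoint red copies of $H$, but in different components.

For edgeless $H$ we have $\beta_H(n)=nh$, the true value. For cliques, $\beta_{K_r}(n)=(r-1)(rn-1)+n=(r^2-r+1)n-r+1$. Gy\'arf\'as and S\'ark\"ozy showed that $R(c(nK_3))=7n-2$, and it is known that $R(c(nK_r))=(r^2-r+1)n-r+1$ for $r\ge4$ and $n\ge R(K_r)$. In all these cases Burr's construction is optimal. Some lower bound on $n$ is needed: $R(c(1K_3))=R(K_3)=6$ exceeds $\beta_{K_3}(1)=5$, so $n=1$ is excluded from the formula for triangles. It is natural to guess that such exceptions disappear as $n$ grows, and this is the conjecture posed in \cite{Roberts}.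

\medskip
\noindent\textbf{Conjecture.} \emph{For every graph $H$ there is $n_0(H)$ such that $R(c(nH))=\beta_H(n)$ for all $n\ge n_0(H)$.}
\medskip

We disprove it. Let $K_{2,2,2}$ be the octahedron, the complete tripartite graph with three parts of size $2$.

\begin{theorem}\label{thm:oct}
For every $n\ge1$ we have $R(c(nK_{2,2,2}))\ge14n-1$, whereas $\beta_{K_{2,2,2}}(n)=2(6n-1)+2n=14n-2$.
\end{theorem}

The octahedron belongs to a larger class. Let $\alpha_k(H)$ be the largest size of a set $U\subseteq V(H)$ such that $H[U]$ is $k$-colorable, and let $\alpha(H)=\alpha_1(H)$ be the independence number.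

\begin{theorem}\label{thm:class}
Let $H$ be a graph with $\chi=\chi(H)\ge3$ such that
\begin{itemize}
\item[(a)] $h=\alpha(H)+\alpha_{\chi-2}(H)+\sigma(H)$;
\item[(b)] $H-U$ is connected whenever $H[U]$ is $(\chi-2)$-colorable.
\end{itemize}
Then $R(c(nH))\ge\beta_H(n)+\sigma(H)-1$ for all $n\ge1$. In particular this holds for every complete $r$-partite graph, $r\ge3$, with $r-1$ parts of size $s$ and one part of size $t\le s$, where $\sigma=t$. So the Conjecture fails for all these graphs with $t\ge2$, and the error can be arbitrarily large.
\end{theorem}

The gain $\sigma-1$ vanishes for cliques, in agreement with the values quoted above. It also does not grow with $n$, and no construction can give a gain that does.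

\begin{theorem}\label{thm:upper}
For every graph $H$ there is a constant $C(H)$ such that for all $n\ge1$
\[
\beta_H(n)\le R(c(nH))\le\bigl((\chi-1)h+\sigma\bigr)n+C(H).
\]
\end{theorem}

Since $\beta_H(n)=((\chi-1)h+\sigma)n-(\chi-1)$, the conjectured value is correct up to an additive constant depending only on $H$. For the graphs of Theorem~\ref{thm:class} we obtain $\beta_H(n)+\sigma-1\le R(c(nH))\le\beta_H(n)+O_H(1)$. We do not determine the exact additive constant in general.

Theorems~\ref{thm:oct} and \ref{thm:class} are proved in Sections~\ref{sec:oct} and \ref{sec:class}, and the upper bound of Theorem~\ref{thm:upper} in Section~\ref{sec:upper}.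

\section{The octahedron}\label{sec:oct}

Let $H=K_{2,2,2}$. Its independent sets are the subsets of its parts. Hence $\alpha(H)=2$, the only proper $3$-coloring is the partition into parts, and $h=6$, $\chi=3$, $\sigma=2$. Every vertex lies in a triangle, and any two parts span a $4$-cycle $C_4$.

Burr's coloring consists of red cliques $A_1,A_2,A_3$ of sizes $6n-1$, $6n-1$, $2n-1$. We keep one clique $A$ of size $6n-1$, joined in blue to everything else. A blue octahedron meets $A$ in an independent set, so it has a $C_4$ outside $A$. It therefore suffices to color the remaining vertices with no connected red $nH$ and no blue $nC_4$, and we want as many remaining vertices as possible.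

Burr's coloring does this on $A_2\cup A_3$, with $8n-2$ vertices, and no vertex $z$ can be added to it. Indeed, if $z$ has four red neighbors in $A_2$, then $A_2\cup\{z\}$ contains a red $nH$, because $H$ is $4$-regular. Otherwise $z$ has at least $6n-4\ge2$ blue neighbors in $A_2$, and splitting $A_3\cup\{z\}$ into $n$ pairs gives $n$ disjoint blue $4$-cycles.

There is, however, a second coloring on $8n-2$ vertices: a red clique $X$ and a blue clique $Y$, each of size $4n-1$, with red edges between them. A red octahedron has at most two vertices in $Y$ and so at least four in $X$, and a blue $C_4$ has all four vertices in $Y$. This coloring only ties with Burr's, but it has room for one more vertex $z$, joined in red to $Y$ and in blue to $X$. In red, $z$ sees only a blue clique; in blue, it is the center of a star.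

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small,align=center}]
\node[draw=red,very thick,circle,minimum size=17mm] (A) at (0,0) {$A$\\$6n-1$};
\node[draw=red,very thick,circle,minimum size=15mm] (X) at (3.5,1.6) {$X$\\$4n-1$};
\node[draw=blue,very thick,dashed,circle,minimum size=15mm] (Y) at (7,0) {$Y$\\$4n-1$};
\node[draw,circle] (z) at (3.5,-1.6) {$z$};
\draw[blue,very thick,dashed] (A)--(X) (A)--(Y) (A)--(z) (X)--(z);
\draw[red,very thick] (X)--(Y) (Y)--(z);
\end{tikzpicture}
\caption{A coloring of $K_{14n-2}$ with no connected monochromatic $nK_{2,2,2}$. Solid means red and dashed means blue. The sets $A$ and $X$ are red cliques, $Y$ is a blue clique, $z$ is a single vertex, and a line gives the color of all edges between two sets.}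
\label{fig:oct}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:oct}]
Take disjoint sets $A$, $X$, $Y$, $\{z\}$ with $|A|=6n-1$ and $|X|=|Y|=4n-1$, in total $14n-2$ vertices. Color red the edges inside $A$, inside $X$, between $X$ and $Y$, and between $Y$ and $z$. Color blue the edges inside $Y$, between $X$ and $z$, and between $A$ and $X\cup Y\cup\{z\}$. See Figure~\ref{fig:oct}.

\emph{Red.} The red components are $A$ and $X\cup Y\cup\{z\}$, and $A$ has fewer than $6n$ vertices. The red neighborhood of $z$ is $Y$, which contains no red edge, so $z$ lies in no red triangle and hence in no red octahedron. A red octahedron in $X\cup Y$ meets $Y$ in an independent set, so it has at most two vertices in $Y$ and at least four in $X$. As $|X|<4n$, there are at most $n-1$ disjoint red octahedra in this component.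

\emph{Blue.} A blue octahedron meets $A$ in an independent set, which lies in one part. The other two parts form a blue $C_4$ in $X\cup Y\cup\{z\}$. There are no blue edges between $Y$ and $X\cup\{z\}$, so this cycle lies in $Y$ or in $X\cup\{z\}$. The blue graph on $X\cup\{z\}$ is a star and contains no cycle. So every blue octahedron has at least four vertices in $Y$, and as $|Y|<4n$, there are at most $n-1$ disjoint ones.

Hence $R(c(nH))\ge14n-1$.
\end{proof}

\section{A class of counterexamples}\label{sec:class}

For a general graph $H$ we keep $\chi-2$ of Burr's large cliques and replace the last two cliques by three sets $X,Y,Z$. The sizes are dictated by the argument above. A red copy can hide at most $\alpha(H)$ vertices in the blue clique $Y$, so we want it to need $h-\alpha(H)$ vertices of $X$. A blue copy can hide at most $\alpha_{\chi-2}(H)$ vertices in the large cliques, so we want it to need $h-\alpha_{\chi-2}(H)$ vertices of $Y$. The vertex $z$ becomes a red clique $Z$, and $Z$ must be too small to serve as the last color class of even one blue copy, so $|Z|=\sigma-1$. For the octahedron this is exactly the coloring of Figure~\ref{fig:oct}.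

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Write $\alpha=\alpha(H)$ and $\alpha_{\chi-2}=\alpha_{\chi-2}(H)$; both are smaller than $h$. Take disjoint sets $A_1,\dots,A_{\chi-2}$ of size $nh-1$ each and $X,Y,Z$ with
\[
|X|=n(h-\alpha)-1,\qquad |Y|=n(h-\alpha_{\chi-2})-1,\qquad |Z|=\sigma-1 .
\]
By (a) we have $(h-\alpha)+(h-\alpha_{\chi-2})=h+\sigma$, so $|X|+|Y|+|Z|=n(h+\sigma)+\sigma-3$ and the number of vertices is
\[
(\chi-2)(nh-1)+(nh-1)+n\sigma+\sigma-2=\beta_H(n)+\sigma-2 .
\]
Color red the edges inside each $A_i$, inside $X$, inside $Z$, between $X$ and $Y$, and between $Y$ and $Z$. All other edges are blue: those inside $Y$, between $X$ and $Z$, and between each $A_i$ and its complement.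

\emph{Red.} Every red component is one of the sets $A_i$, which have fewer than $nh$ vertices, or lies in $X\cup Y\cup Z$. Consider a red copy of $H$ in $X\cup Y\cup Z$ and let $I$ be its intersection with $Y$. Then $I$ is independent in $H$. Since $\chi-2\ge1$, hypothesis (b) applies to $I$, and $H-I$ is connected. It lies in $X\cup Z$ and there are no red edges between $X$ and $Z$, so it lies in $X$ or in $Z$. By (a), $|H-I|\ge h-\alpha=\alpha_{\chi-2}+\sigma>|Z|$, so it lies in $X$. Thus each red copy has at least $h-\alpha$ vertices in $X$, and there are at most $n-1$ disjoint ones.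

\emph{Blue.} Consider a blue copy of $H$ and let $U$ be its intersection with $A_1\cup\dots\cup A_{\chi-2}$. No $A_i$ contains a blue edge, so $H[U]$ is $(\chi-2)$-colorable, $|U|\le\alpha_{\chi-2}$, and $H-U$ is connected by (b). There are no blue edges between $Y$ and $X\cup Z$, so $H-U$ lies in $Y$ or in $X\cup Z$. In the second case the copy lies in the union of the $\chi$ sets $A_1,\dots,A_{\chi-2},X,Z$, none of which contains a blue edge. Its intersections with them form a proper coloring of $H$ with at most $\chi$ colors; all classes are nonempty, and the class in $Z$ has at most $\sigma-1$ vertices, contrary to the definition of $\sigma$. So $H-U$ lies in $Y$, each blue copy has at least $h-\alpha_{\chi-2}$ vertices in $Y$, and there are at most $n-1$ disjoint ones.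

Hence $R(c(nH))\ge\beta_H(n)+\sigma-1$.

\emph{Complete multipartite graphs.} Let $H$ have $r-1$ parts of size $s$ and one part of size $t\le s$, with $r\ge3$. Vertices in different parts are adjacent, so $\chi=r$, the only proper $r$-coloring is the partition into parts, $\sigma=t$, and a $k$-colorable set meets at most $k$ parts. Therefore $\alpha=s$ and $\alpha_{r-2}=(r-2)s$, and (a) reads $(r-1)s+t=s+(r-2)s+t$. If $H[U]$ is $(r-2)$-colorable, then $U$ misses at least two parts, so $H-U$ is a complete multipartite graph with at least two nonempty parts, which is connected. This is (b).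
\end{proof}

\begin{remark}[Hypothesis (a)]
Every graph with $\chi\ge3$ satisfies $h\le\alpha+\alpha_{\chi-2}+\sigma$: in a proper $\chi$-coloring with a class of size $\sigma$, one other class has at most $\alpha$ vertices and the remaining $\chi-2$ classes have at most $\alpha_{\chi-2}$ vertices together. So (a) is the case of equality. If the inequality is strict, then $|X|+|Y|+|Z|\le n(h+\sigma-1)+\sigma-3$, which for large $n$ is less than the size $n(h+\sigma)-2$ of the two cliques that were replaced.
\end{remark}

\begin{remark}[Hypothesis (b)]
Let $H=2K_3$. Like the octahedron it has $h=6$, $\chi=3$ and $\alpha=\sigma=2$, so (a) holds and the construction is again that of Figure~\ref{fig:oct}; but $H$ is disconnected, so (b) fails for $U=\emptyset$. Now the coloring contains $2n$ disjoint blue triangles in its only blue component: $2n-1$ with two vertices in $Y$ and one in $A$, and one formed by $z$, a vertex of $X$ and a vertex of $A$. In fact the theorem of Gy\'arf\'as and S\'ark\"ozy gives $R(c(nH))=R(c(2nK_3))=14n-2=\beta_H(n)$. So (b) cannot be dropped, and $R(c(nH))$ is not determined by $n$, $h$, $\chi$ and $\sigma$.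
\end{remark}

\section{The upper bound}\label{sec:upper}

The lower bound in Theorem~\ref{thm:upper} is Proposition~\ref{prop:burr}, and the case $\chi=1$ was settled after Lemma~\ref{lem:conn}. So let $\chi\ge2$. By Lemma~\ref{lem:conn} we may assume that blue is connected, so that any blue $nH$ will do. All edges between different red components are blue, and we assume that no red component contains a red $nH$. The task is to build a blue $nH$ from two sources: the blue edges between components, and the blue edges that a large component must contain because it has no red $nH$.

\subsection{The argument for triangles}\label{sec:tri}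

Let $H=K_3$ and $N=7n+C$. We ignore additive constants, which $C$ absorbs. Let $D_1,D_2,\dots$ be the red components, of sizes $d_1\ge d_2\ge\cdots$, and let $x_i=\max(0,d_i-3n)$ be the \emph{excess} of $D_i$. Lemma~\ref{lem:tie} below shows that excess can be spent: a component without a red $nK_3$ contains about $\min(n,x_i)$ disjoint blue edges, and about $\min(n,x_i/2)$ disjoint blue triangles.

Suppose $d_2\ge n$. A vertex outside $D_1\cup D_2$ extends to a blue triangle with one vertex of $D_1$ and one of $D_2$; a blue edge in $D_1$ extends with a vertex of $D_2$, and a blue edge in $D_2$ with a vertex of $D_1$. If $y$ vertices lie outside $D_1\cup D_2$, then $x_1+x_2+y\ge N-6n\ge n$, so there are $n$ such starting points. They can be extended disjointly: $D_i$ has to supply $n$ vertices if we use no blue edge in it, and at most $2n$ vertices otherwise, in which case $d_i\ge3n$.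

Suppose $d_1\ge n>d_2$. Take the blue triangles in $D_1$; if there are fewer than $n$, their number is about $x_1/2$, and $q=n-x_1/2$ are missing. Outside $D_1$ there are at least $N-3n-x_1\ge2n+2q$ vertices, in components smaller than $n$. Any $n$ of them contain a blue edge, so we can pick $q$ disjoint blue edges greedily and extend each by a vertex of $D_1$.

Suppose $d_1<n$. Any $2n$ vertices meet three components, and we pick $n$ blue triangles greedily.

In general the largest components host the largest color classes of $H$ for as long as they are big enough, and the remaining classes are found either inside one large component, paid for by its excess, or among the small components. Lemma~\ref{lem:tie} handles the first possibility, and Lemma~\ref{lem:pack} replaces the greedy choice in the second.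

\subsection{Red copies of $H$ against blue copies of $F$}

Finding $n$ red copies of $H$ or $m$ blue copies of $F$ greedily, without knowing which family will be completed, wastes vertices. The waste is reduced by removing a red $H$ and a blue $F$ at the same time and making them overlap. For $H=F=K_3$ the object removed is a red and a blue triangle with a common vertex, which costs five vertices instead of six.

\begin{lemma}\label{lem:tie}
Let $H$ and $F$ be graphs with $h$ and $f$ vertices. There is $C_0=C_0(H,F)$ such that for all integers $0\le a\le\min\{\alpha(H),\alpha(F)\}$ and $n\ge m\ge0$, every coloring of a complete graph on at least $nh+m(f-a)+C_0$ vertices contains a red $nH$ or a blue $mF$.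
\end{lemma}

\begin{proof}
Let $b=\max\{h,f\}$. Choose $\ell\ge b$ such that every red/blue coloring of the edges of $K_{\ell,\ell}$ contains a monochromatic $K_{b,b}$. (One may take $\ell=R(K_{2b})$: given a coloring of $K_{\ell,\ell}$ with sides $p_1,\dots,p_\ell$ and $p'_1,\dots,p'_\ell$, give the pair $i<j$ the color of $p_ip'_j$; in a monochromatic set of $2b$ indices use the first $b$ on one side and the last $b$ on the other.) Let $C_0=R(K_{\ell+1})$.

\emph{Claim: if there are a red $K_{\ell+1}$ and a blue $K_{\ell+1}$, then some set of $h+f-a$ vertices contains both a red $H$ and a blue $F$.} The two cliques share at most one vertex, since an edge has one color. So they contain a red clique and a blue clique of size $\ell$ that are disjoint, and these contain subsets $P_1$ (red) and $P_2$ (blue) of size $b$ such that all edges between $P_1$ and $P_2$ have the same color. If this color is red, place an independent $a$-set of $H$ in $P_2$ and the other $h-a$ vertices of $H$ in $P_1$. Every edge of $H$ then lies in $P_1$ or between $P_1$ and $P_2$, so the copy is red. Any $f$ vertices of the blue clique $P_2$ carry a blue $F$; choose them to include the $a$ vertices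 already used. If the color is blue, place an independent $a$-set of $F$ in $P_1$ and the rest of $F$ in $P_2$, and choose $h$ vertices of the red clique $P_1$ that include those $a$ vertices. In both cases the union has $h+f-a$ vertices.

Remove such sets for as long as the remaining vertices contain both cliques. After $i$ steps we have $i$ disjoint red copies of $H$ and $i$ disjoint blue copies of $F$. If $i$ reaches $m$, we have a blue $mF$. Otherwise the process stops at some $i<m$, and the set $W$ of remaining vertices satisfies
\[
|W|\ge(n-i)h+(m-i)(f-a)+C_0
\]
and contains no blue $K_{\ell+1}$ or no red $K_{\ell+1}$. In the first case any $C_0$ vertices of $W$ contain a red $K_{\ell+1}$, hence a red $H$; since $|W|\ge(n-i)h+C_0$, we can remove $n-i$ red copies of $H$ one after another, which completes a red $nH$. In the second case any $C_0$ vertices of $W$ contain a blue $F$. From $n\ge m$ and $h\ge a$ we get $(n-i)h\ge(m-i)a$, so $|W|\ge(m-i)f+C_0$, and we can remove $m-i$ blue copies of $F$, which completes a blue $mF$.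
\end{proof}

The condition $n\ge m$, used in the last sentence, is needed: for $H=F=K_2$, $a=1$, $n=1$ and $m>C_0+2$, an all-blue clique on $2+m+C_0<2m$ vertices has no red edge and no blue $mK_2$. The statements about triangles in Section~\ref{sec:tri} are the cases $H=K_3$, $a=1$ with $F=K_2$ and $F=K_3$.

\subsection{Packing a complete multipartite graph}

Let $w_1\ge\dots\ge w_p\ge1$ be integers and put
\[
g_k=\sum_{k<i\le p}w_i\qquad(k\ge0),
\]
so that $g_k=0$ for $k\ge p$. Let $G$ be a complete multipartite graph with part sizes $t_1\ge t_2\ge\cdots$. A part of $G$ meets a copy of $K_{w_1,\dots,w_p}$ in an independent set, that is, within one class. So $k$ parts of $G$ contain at most $w_1+\dots+w_k$ vertices of the copy, and at least $g_k$ vertices lie elsewhere. Hence $q$ disjoint copies require $\sum_{i>k}t_i\ge qg_k$ for every $k$. Lemma~\ref{lem:pack} says that these conditions suffice once there is some slack. They are majorization conditions, and the fractional version of the packing problem is solved by the following theorem of Hardy--Littlewood--P\'olya and Rado, whose short proof we include.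

\begin{lemma}\label{lem:maj}
Let $u_1\ge\dots\ge u_L$ and $z_1\ge\dots\ge z_L$ be real numbers with $u_1+\dots+u_k\le z_1+\dots+z_k$ for $1\le k\le L$, and equality for $k=L$. Then $u=(u_1,\dots,u_L)$ is a convex combination of vectors obtained from $z=(z_1,\dots,z_L)$ by permuting coordinates.
\end{lemma}

\begin{proof}
The convex hull of these vectors is compact and convex. If $u$ were outside it, some $c\in\mathbb{R}^L$ would satisfy $c\cdot u>c\cdot z'$ for every permuted vector $z'$. Choose a permutation $\rho$ with $c_{\rho(1)}\ge\dots\ge c_{\rho(L)}$, and put $U_k=u_{\rho(1)}+\dots+u_{\rho(k)}$ and $Z_k=z_1+\dots+z_k$. Then $U_k\le u_1+\dots+u_k\le Z_k$ and $U_L=Z_L$. Summation by parts gives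
\[
c\cdot u=\sum_{k<L}\bigl(c_{\rho(k)}-c_{\rho(k+1)}\bigr)U_k+c_{\rho(L)}U_L\le\sum_{k<L}\bigl(c_{\rho(k)}-c_{\rho(k+1)}\bigr)Z_k+c_{\rho(L)}Z_L=\sum_{k\le L}c_{\rho(k)}z_k ,
\]
and the right side is $c\cdot z'$ for the vector $z'$ with $z'_{\rho(k)}=z_k$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:pack}
Let $w_1\ge\dots\ge w_p\ge1$ be integers and let $B>0$. There is $n_1$ such that the following holds for all $n\ge n_1$ and all integers $q\ge1$. If $G$ is a complete multipartite graph with at most $Bn$ vertices whose part sizes $t_1\ge t_2\ge\cdots$ satisfy
\[
\sum_{i>k}t_i\ge qg_k+n\qquad\text{for }0\le k\le p-1,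
\]
then $G$ contains $q$ disjoint copies of $K_{w_1,\dots,w_p}$.
\end{lemma}

\begin{proof}
A fractional packing assigns a weight to each way of placing the $p$ classes in distinct parts, and rounding down loses up to one copy for each such way. So we first bound the number of parts. Half of the slack $n$ pays for this, and the other half pays for the rounding.

\emph{Merging.} Let $\delta=1/(4p)$. While there are two parts of size at most $\delta n$, merge two such parts into one, deleting the edges between them. The result is a complete multipartite spanning subgraph $G'$ of $G$, with part sizes $t'_1\ge\dots\ge t'_L$. All parts but at most one are larger than $\delta n$, and there are at most $Bn$ vertices, so $L\le L_0=\lfloor B/\delta\rfloor+1$. A part created by merging has size at most $2\delta n$. Among the $k$ largest parts of $G'$, those that are parts of $G$ have total size at most $t_1+\dots+t_k$, and the others have total size at most $2\delta nk\le n/2$ when $k\le p-1$. The number of vertices is unchanged, so $\sum_{i>k}t'_i\ge qg_k+n/2$ for $0\le k\le p-1$.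

Put $q'=q+L_0^p$ and $n_1=2L_0^pg_0$. For $n\ge n_1$ we have $n/2\ge L_0^pg_k$, and so
\begin{equation}\label{eq:tail}
\sum_{i>k}t'_i\ge q'g_k\qquad\text{for all }k\ge0,
\end{equation}
the case $k\ge p$ being trivial. Taking $k=p-1$, where $g_{p-1}=w_p>0$, shows that $L\ge p$.

\emph{Truncation.} Lemma~\ref{lem:maj} needs equal totals, so we discard vertices, and we discard them from the largest parts in order to preserve \eqref{eq:tail}. The function $\tau\mapsto\sum_i\min(t'_i,\tau)$ is continuous, vanishes at $0$ and reaches $\sum_it'_i\ge q'g_0$. Choose a real $\tau\ge0$ at which it equals $q'g_0$, and put $u_i=\min(t'_i,\tau)$. We claim that $\sum_{i>k}u_i\ge q'g_k$ for all $k$. Let $k^*$ be the number of $i$ with $t'_i>\tau$. For $k\ge k^*$ we have $u_i=t'_i$ for all $i>k$, and the claim is \eqref{eq:tail}. For $0\le k\le k^*$ we have $\sum_{i>k}u_i=q'g_0-k\tau$, a linear function of $k$ that equals $q'g_0$ at $k=0$ and is at least $q'g_{k^*}$ at $k=k^*$. The sequence $g_k$ is convex, because its decrements $w_1,\dots,w_p,0,\dots$ are nonincreasing. So $q'g_k$ lies below its chord on $[0,k^*]$, which lies below the linear function. This proves the claim.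

\emph{Rounding.} Let $z=q'(w_1,\dots,w_p,0,\dots,0)\in\mathbb{R}^L$. By the claim, $u_1+\dots+u_k\le q'(g_0-g_k)=z_1+\dots+z_k$ for $1\le k\le L$, with equality for $k=L$. Every permutation of $z$ has the form $q'w_\theta$, where $\theta$ is an injection from $\{1,\dots,p\}$ into $\{1,\dots,L\}$ and $w_\theta$ has entry $w_i$ in position $\theta(i)$ and $0$ elsewhere. By Lemma~\ref{lem:maj}, $u=\sum_\theta\lambda_\theta q'w_\theta$ with $\lambda_\theta\ge0$ and $\sum_\theta\lambda_\theta=1$. For each $\theta$ take $\lfloor q'\lambda_\theta\rfloor$ copies of $K_{w_1,\dots,w_p}$ with the $i$th class in part $\theta(i)$ of $G'$. Part $i$ has to supply $\sum_\theta\lfloor q'\lambda_\theta\rfloor(w_\theta)_i\le u_i\le t'_i$ vertices, so all copies can be chosen disjointly. There are at most $L_0^p$ injections, so the number of copies is at least $q'-L_0^p=q$.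
\end{proof}

\subsection{Proof of the upper bound in Theorem~\ref{thm:upper}}

\emph{Constants.} Fix a proper coloring $V_1,\dots,V_\chi$ of $H$ with class sizes $v_1\ge\dots\ge v_\chi=\sigma$. For $0\le j\le\chi-1$ and $1\le i\le j$ let
\[
H_j=H[V_{j+1}\cup\dots\cup V_\chi],\qquad F_{i,j}=H[V_i\cup V_{j+1}\cup\dots\cup V_\chi].
\]
Let $C_0$ be the maximum of the constants $C_0(H,F_{i,j})$ of Lemma~\ref{lem:tie}, let $C=\chi(C_0+h)$ and $B=\chi h+C$. Let $n_1$ be the maximum over $0\le j\le\chi-2$ of the constants of Lemma~\ref{lem:pack} for this $B$ and the sequence $(v_{j+1},\dots,v_\chi)$. We show that for $n\ge n_1$ every coloring of $K_N$ with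
\[
N=\bigl((\chi-1)h+\sigma\bigr)n+C\le Bn
\]
contains a connected monochromatic $nH$. For $n<n_1$ we have $R(c(nH))\le R(K_{n_1h})$, so the theorem follows with $C(H)=\max\{C,R(K_{n_1h})\}$.

\emph{Large components and the tail.} By Lemma~\ref{lem:conn} we may assume that blue is connected. Let $D_1,D_2,\dots$ be the red components, of sizes $d_1\ge d_2\ge\cdots$, where $D_i=\emptyset$ for $i$ beyond the number of components. Assume that no $D_i$ contains a red $nH$; we must find a blue $nH$. Let $j$ be the largest index in $\{0,\dots,\chi-1\}$ such that $d_i\ge v_in$ for all $i\le j$. Thus each of $D_1,\dots,D_j$ can hold $n$ copies of the corresponding class, and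
\begin{equation}\label{eq:small}
d_i<v_{j+1}n\quad\text{for all }i>j,\qquad\text{provided }j\le\chi-2 .
\end{equation}
The \emph{tail} is the blue complete multipartite graph $G$ whose parts are the nonempty $D_i$ with $i>j$. Put
\[
p=\chi-j\ge1,\qquad g=|H_j|=v_{j+1}+\dots+v_\chi,\qquad y=|G|,\qquad x_i=\max(0,d_i-hn).
\]

\emph{Seeds.} The classes $V_1,\dots,V_j$ have their components; the question is where to put $H_j$. If $H_j$ goes into the tail, we need a blue copy of $H_j$ on vertices of the tail, which we call a \emph{tail seed}. If $H_j$ goes into $D_i$ with $i\le j$, it shares this component with $V_i$, and we need a blue copy of $F_{i,j}$ in $D_i$, which we call a \emph{seed of type $i$}. A tail seed is completed to a blue $H$ by placing $V_l$ in $D_l$ for all $l\le j$, and a seed of type $i$ by placing $V_l$ in $D_l$ for all $l\le j$ with $l\ne i$. Each $V_l$ is independent, so every edge of $H$ outside the seed joins two different red components and is blue.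

Suppose we have $n$ disjoint seeds, $\mu_i$ of them of type $i$, and $d_i\ge hn$ whenever $\mu_i\ge1$. To hold its seeds and complete the others, $D_i$ must supply
\[
\mu_i(v_i+g)+(n-\mu_i)v_i=nv_i+\mu_ig
\]
vertices. If $\mu_i=0$ this is at most $d_i$ by the choice of $j$. If $\mu_i\ge1$ it is at most $n(v_i+g)=n|F_{i,j}|\le nh\le d_i$. So all seeds can be completed disjointly, giving a blue $nH$. It remains to find $n$ such seeds.

\emph{Seeds in large components.} For $i\le j$ let
\[
m_i=\min\bigl\{n,\ \max\bigl(0,\lfloor(x_i-C_0)/g\rfloor\bigr)\bigr\}.
\]
If $m_i\ge1$, then $x_i>0$ and $d_i=hn+x_i\ge hn+m_ig+C_0$. Apply Lemma~\ref{lem:tie} to $D_i$ with $F=F_{i,j}$, $m=m_i\le n$ and $a=v_i$. This $a$ is allowed because $V_i$ is independent in $H$ and in $F_{i,j}$, and it gives $f-a=g$. As $D_i$ has no red $nH$, it contains $m_i$ disjoint seeds of type $i$. The overlap in Lemma~\ref{lem:tie} is what makes such a seed cost only $g$ vertices of excess, the same as the size of a tail seed.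

Let $\mu=m_1+\dots+m_j$. If $\mu\ge n$, we keep $n$ of these seeds and are done. So assume $q=n-\mu\ge1$; we need $q$ disjoint tail seeds.

\emph{The tail is large.} Now $m_i<n$ for each $i\le j$, so $m_i\ge(x_i-C_0)/g-1$, that is, $x_i\le gm_i+C_0+g$. Using $d_i\le hn+x_i$ and $C\ge j(C_0+g)$ we obtain
\[
y\ge N-jhn-g\mu-j(C_0+g)\ge\bigl((p-1)h+\sigma\bigr)n-g\mu ,
\]
and substituting $\mu=n-q$,
\begin{equation}\label{eq:y}
y\ge\bigl((p-1)h+\sigma-g\bigr)n+gq .
\end{equation}

\emph{Tail seeds when $j=\chi-1$.} Here $p=1$ and $g=\sigma$, and \eqref{eq:y} reads $y\ge\sigma q$. The graph $H_j=H[V_\chi]$ has no edges, so any $\sigma$ vertices of the tail form a tail seed, and there are $q$ disjoint ones.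

\emph{Tail seeds when $j\le\chi-2$.} Here $p\ge2$. We apply Lemma~\ref{lem:pack} to $G$ with $(w_1,\dots,w_p)=(v_{j+1},\dots,v_\chi)$, so that $g_k=v_{j+k+1}+\dots+v_\chi$ and $g_0=g$. Let $S_k$ be the number of vertices of $G$ outside its $k$ largest parts. By \eqref{eq:small} these $k$ parts have at most $kv_{j+1}n$ vertices, so \eqref{eq:y} gives
\begin{equation}\label{eq:S}
S_k\ge\bigl((p-1)h+\sigma-g-kv_{j+1}\bigr)n+gq .
\end{equation}
We check that $S_k\ge qg_k+n$ for $0\le k\le p-1$.

Let $j\ge1$. Then $h-g=v_1+\dots+v_j\ge v_1\ge v_{j+1}$; this is where the ordering of the classes is used. Hence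
\[
(p-1)h-g-kv_{j+1}\ge(p-1)(h-v_{j+1})-g=(p-2)(h-v_{j+1})+(h-g-v_{j+1})\ge0 ,
\]
and \eqref{eq:S} gives $S_k\ge\sigma n+gq\ge n+qg_k$.

Let $j=0$. Then $p=\chi$, $g=h$, $\mu=0$ and $q=n$, and \eqref{eq:S} reads $S_k\ge((\chi-1)h+\sigma-kv_1)n$. For $k=0$ this is at least $(h+1)n=qg_0+n$, since $\chi\ge2$. For $1\le k\le\chi-1$ we have $g_k\le g_1=h-v_1$ and
\[
(\chi-1)h-kv_1\ge(\chi-1)(h-v_1)\ge h-v_1\ge g_k ,
\]
so $S_k\ge(g_k+\sigma)n\ge qg_k+n$.

Since $y\le N\le Bn$ and $n\ge n_1$, Lemma~\ref{lem:pack} gives $q$ disjoint copies of $K_{v_{j+1},\dots,v_\chi}$ in $G$. Each of them contains $H_j$, so we have $q$ disjoint tail seeds.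

In both cases the $q$ tail seeds and the $\mu$ seeds in $D_1,\dots,D_j$ are $n$ disjoint seeds with $d_i\ge hn$ whenever a seed of type $i$ is used. They extend to a blue $nH$, which lies in the unique blue component. This proves Theorem~\ref{thm:upper}. \qed

\begin{thebibliography}{1}
\bibitem{Roberts} Barnaby Roberts, \emph{Ramsey Numbers of Connected Clique Matchings}, arXiv:1605.07492 (2016).
\end{thebibliography}
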